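\title{The non-trivial ends of locally conformally flat ALE manifolds occur in pairs}

\begin{abstract}
Let $(M^n,g)$, $n\ge3$, be an oriented, locally conformally flat, asymptotically locally Euclidean manifold with nonnegative scalar curvature. We prove that the ends of $M$ with non-trivial group at infinity can be partitioned into pairs whose groups are conjugate by an orientation-reversing orthogonal map. In particular their number is even. For $n\ge5$ this was conjectured by Wang. The proof realizes $M$, with its ends filled in, as a quotient $\Omega/H$ of a domain $\Omega\subset\mathbb S^n$ by a group of M\"obius transformations. The group of a non-trivial end has two fixed points on the sphere, and we show that the second one also lies in $\Omega$ and represents a different end. We also show that every configuration of pairs occurs for a scalar-flat metric, and that neither the curvature hypothesis nor orientability can be dropped.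
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $n\ge3$, metrics are smooth, and $B_r$ is the open Euclidean ball of radius $r$ about $0\in\mathbb R^n$. A Riemannian manifold $(M^n,g)$ is \emph{locally conformally flat} (LCF) if every point has a neighborhood on which $g$ is conformal to a flat metric. A connected complete Riemannian manifold $(M^n,g)$ is \emph{asymptotically locally Euclidean} (ALE) if there is a compact set $K\subset M$ such that $M\setminus K$ is a finite disjoint union of \emph{ends} $E_i$, each of which comes with a finite group $\Gamma_i\le\mathrm O(n)$ acting freely on $\mathbb S^{n-1}$ and a diffeomorphism $E_i\cong(\mathbb R^n\setminus\overline{B_{r_0}})/\Gamma_i$, such that in the induced coordinates $x$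
\begin{equation}\label{eq:ALE}
|\partial^k(g_{ab}-\delta_{ab})|\le C|x|^{-\tau-k}\qquad(|x|>r_0,\ k=0,1,2)
\end{equation}
for some $\tau>0$. The group $\Gamma_i$ records the flat cone $\mathbb R^n/\Gamma_i$ to which the end is asymptotic. The end is \emph{trivial} if $\Gamma_i=\{1\}$ and \emph{non-trivial} otherwise. If $M$ is oriented, then after composing with a reflection where necessary the diffeomorphisms preserve orientation, and $\Gamma_i\le\mathrm{SO}(n)$; we always use such charts. Two non-trivial ends $E_i\ne E_j$ form an \emph{orientation-reversing conjugate pair} if $\Gamma_j=\rho\Gamma_i\rho^{-1}$ for some $\rho\in\mathrm O(n)$ with $\det\rho=-1$. We say that the non-trivial ends \emph{occur in orientation-reversing conjugate pairs} if the set of non-trivial ends can be partitioned into two-element subsets, each of which is such a pair.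

Which collections of groups occur at infinity for an LCF ALE manifold with scalar curvature $R_g\ge0$? The cone $\mathbb R^n/\Gamma$ has a single non-trivial end, but it is singular at the vertex. The cheapest way to remove the singularity within the conformal class is to push the vertex to infinity, and this creates a second end. Let $\iota(x)=x/|x|^2$ be the inversion; it reverses orientation, commutes with $\mathrm O(n)$, and satisfies $\iota^*|dx|^2=|x|^{-4}|dx|^2$.

\begin{example}[Schwarzschild quotients]\label{ex:schw}
The metric $g=(1+|x|^{2-n})^{4/(n-2)}|dx|^2$ on $\mathbb R^n\setminus\{0\}$ is scalar-flat, because $1+|x|^{2-n}$ is harmonic (see \eqref{eq:scal}). It is invariant under $\mathrm O(n)$, and under $\iota$ since $(1+|x|^{n-2})^{4/(n-2)}|x|^{-4}=(|x|^{2-n}+1)^{4/(n-2)}$. Up to a constant factor it is the metric $G^{4/(n-2)}g_{\mathbb S^n}$, where $G$ is the sum of the Green functions of the conformal Laplacian of the round sphere with poles at two antipodal points. For a non-trivial finite group $\Gamma\le\mathrm{SO}(n)$ acting freely on $\mathbb S^{n-1}$,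 the quotient $(\mathbb R^n\setminus\{0\})/\Gamma$ is an oriented LCF scalar-flat ALE manifold with two ends. At $\infty$ the coordinate $x$ is oriented and the group is $\Gamma$. At $0$ the ALE coordinate $\iota(x)$ reverses orientation, so an oriented coordinate is $\rho\,\iota(x)$ with $\det\rho=-1$, and in it the group is $\rho\Gamma\rho^{-1}$. The two ends form an orientation-reversing conjugate pair.
\end{example}

The example suggests a mechanism. A non-trivial element of $\Gamma$, viewed as a conformal map of $\mathbb S^n=\mathbb R^n\cup\{\infty\}$, has exactly two fixed points. If one of them represents an end, the other should represent its twin. Wang \cite{Wang} conjectured that for $n\ge5$ the number of non-trivial ends of an orientable LCF ALE manifold with nonnegative scalar curvature is even, and that they occur in orientation-reversing conjugate pairs. We prove this, in every dimension $n\ge3$.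

\begin{theorem}\label{thm:main}
Let $n\ge3$ and let $(M^n,g)$ be an oriented LCF ALE manifold with scalar curvature $R_g\ge0$. Then the non-trivial ends occur in orientation-reversing conjugate pairs. In particular their number is even. For $n$ odd there are none.
\end{theorem}

The pairing says more than parity. Let $\omega=e^{2\pi i/3}$ and let $\Gamma\le\mathrm{SO}(4)$ be generated by the scalar $\gamma=\omega$ on $\mathbb C^2$. If $\rho\in\mathrm O(4)$ normalizes $\Gamma$, it conjugates the complex structure $(2\gamma+1)/\sqrt3$ to itself or to its negative, so $\rho$ is complex linear or antilinear on $\mathbb C^2$, and $\det\rho=1$ in both cases. Hence two ends that both have the group $\Gamma$ never form a pair, and they cannot be the only non-trivial ends in Theorem~\ref{thm:main}. On the other hand the pairing is the only restriction, and both hypotheses are needed.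

\begin{theorem}\label{thm:sharp}
Let $n\ge3$, $k,l\ge0$, $k+l\ge1$. Let $\Gamma_1,\dots,\Gamma_k\le\mathrm{SO}(n)$ be non-trivial finite groups acting freely on $\mathbb S^{n-1}$, and let $\rho_i\in\mathrm O(n)$ with $\det\rho_i=-1$. Then there is an oriented LCF scalar-flat ALE manifold whose non-trivial ends have exactly the groups $\Gamma_i$, $\rho_i\Gamma_i\rho_i^{-1}$ $(1\le i\le k)$ and which has exactly $l$ trivial ends. Moreover, for every even $n\ge4$, Theorem~\ref{thm:main} fails if the hypothesis $R_g\ge0$ is dropped, and its evenness assertion fails if orientability is dropped.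
\end{theorem}

Theorem~\ref{thm:sharp} is proved in Section~\ref{sec:sharp} and is not used in the proof of Theorem~\ref{thm:main}. For $n$ odd every element of $\mathrm{SO}(n)$ has the eigenvalue $1$, so a subgroup acting freely on $\mathbb S^{n-1}$ is trivial and all ends are trivial. If all ends are trivial there is nothing to prove. \emph{So in Sections~\ref{sec:model}--\ref{sec:proof}, $n\ge4$ is even, and in Sections~\ref{sec:cover}--\ref{sec:proof}, $M$ is as in Theorem~\ref{thm:main} with at least one non-trivial end.}

\section{The case of a finite group of rotations}\label{sec:model}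

The algebraic part of the proof is visible when $M$ is a finite quotient of a punctured sphere. Let $H\le\mathrm{SO}(n+1)$ be finite, let $P\subset\mathbb S^n$ be a finite $H$-invariant set containing all points with non-trivial stabilizer, and let $M=(\mathbb S^n\setminus P)/H$, with an ALE metric in the round conformal class whose ends are the $H$-orbits in $P$. The non-trivial ends are the orbits of the points $s$ with $\Gamma=H_s\ne1$. A non-trivial element of $H$ has finitely many fixed points, so $\Gamma$ acts freely on the unit sphere of $s^\perp\cong\mathbb R^n$. Since $H_{-s}=H_s$, the antipodal map induces an involution of the set of non-trivial ends, and when $s$ and $-s$ lie in different orbits their ends are related as in Example~\ref{ex:schw}. The point is that they never lie in the same orbit.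

Suppose $hs=-s$ with $h\in H$. On $s^\perp\oplus\mathbb Rs$ we have $h=A\oplus(-1)$ with $\det A=-1$, and $(\gamma h)^2$ fixes $s$, so $(\gamma A)^2\in\Gamma$ for all $\gamma\in\Gamma$. Take first $n=4$ and $\Gamma=\{\pm1\}$. An element of $\mathrm O(4)$ with determinant $-1$ has the eigenvalue $1$, so $A^2\ne-1$, hence $A^2=1$. Thus $A$ is diagonalizable with one or three eigenvalues $-1$, and one of $A$, $-A$ fixes a $3$-dimensional subspace. The corresponding element of $H$ fixes a $2$-sphere, which is impossible. In general a trace replaces the choice between $A$ and $-A$.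

\begin{lemma}\label{lem:swap}
Let $n$ be even, let $\Gamma\le\mathrm{SO}(n)$ be a non-trivial finite group acting freely on $\mathbb S^{n-1}$, and let $A\in\mathrm O(n)$ with $\det A=-1$ and $(\gamma A)^2\in\Gamma$ for all $\gamma\in\Gamma$. Then $\dim\ker(\gamma A-1)\ge n/2$ for some $\gamma\in\Gamma$.
\end{lemma}

\begin{proof}
Let $\gamma\in\Gamma$. The non-real eigenvalues of $\gamma A$ come in conjugate pairs and $\det(\gamma A)=-1$, so $-1$ has odd multiplicity. As $n$ is even, $+1$ has odd multiplicity too. So $(\gamma A)^2\in\Gamma$ fixes a unit vector, and $(\gamma A)^2=1$ by freeness. Thus $\gamma A$ is an orthogonal involution, and $\operatorname{tr}(\gamma A)=2k(\gamma)-n$ with $k(\gamma)=\dim\ker(\gamma A-1)$. For every $v$ the vector $\sum_\gamma\gamma v$ is $\Gamma$-invariant, hence zero. So $\sum_\gamma\gamma=0$ and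
\[
\sum_{\gamma\in\Gamma}\bigl(2k(\gamma)-n\bigr)=\operatorname{tr}\Bigl(\bigl(\textstyle\sum_\gamma\gamma\bigr)A\Bigr)=0 ,
\]
which forces $k(\gamma)\ge n/2$ for some $\gamma$.
\end{proof}

By the lemma some $\gamma h\ne1$ fixes a sphere of dimension at least $n/2-1\ge1$, a contradiction, and the model case is done.

In general we show (Sections~\ref{sec:ends}--\ref{sec:inj}) that $M$ with its ends filled in is $\Omega/H$, where $\Omega\subset\mathbb S^n$ is open and $H$ is a group of orientation-preserving M\"obius maps that acts properly discontinuously and cocompactly on $\Omega$ and preserves a complete conformal metric $\hat g$ with $R_{\hat g}\ge R_0>0$. A point $s\in\Omega$ with non-trivial stabilizer still has a twin $s^*$, the second fixed point of $H_s$. But now $\Lambda=\mathbb S^n\setminus\Omega$ may be non-empty, and the argument above can break in two places: the twin $s^*$ might lie in $\Lambda$, and the sphere produced by Lemma~\ref{lem:swap} might lie in $\Lambda$. Positive scalar curvature excludes both, by forcing $\Lambda$ to be thin. A model computation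 shows that the threshold $n/2$ is the right one. On $\mathbb R^n\setminus\mathbb R^{k-1}$, with $r$ the distance to $\mathbb R^{k-1}$, the metric $r^{-2}|dx|^2$ is the product $\mathbb H^k\times\mathbb S^{n-k}$, with scalar curvature
\[
(n-k)(n-k-1)-k(k-1)=(n-1)(n-2k),
\]
which is positive exactly when $k<n/2$. Section~\ref{sec:thin} proves the estimates on $\Lambda$, and Section~\ref{sec:proof} closes the two gaps.

\section{Conventions and background}\label{sec:back}

\subsection*{The conformal Laplacian}
Let $\Delta_g$ be the trace of the Hessian, $c_n=\frac{n-2}{4(n-1)}$, $p=\frac{n+2}{n-2}$, and $L_g=-\Delta_g+c_nR_g$. If $\bar g=w^{4/(n-2)}g$ with $w>0$, then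
\begin{equation}\label{eq:cov}
L_g(wf)=w^pL_{\bar g}f,\qquad dV_{\bar g}=w^{p+1}dV_g,\qquad |df|_{\bar g}=w^{-2/(n-2)}|df|_g .
\end{equation}
Taking $f=1$ gives
\begin{equation}\label{eq:scal}
L_gw=c_nR_{\bar g}\,w^p .
\end{equation}
For $f\in L^1_{\mathrm{loc}}$, the equation $L_gf=a\delta_o$ on an open set $U$ means $\int fL_g\phi\,dV_g=a\phi(o)$ for all $\phi\in C_c^\infty(U)$. If $g=\vartheta^{4/(n-2)}|dy|^2$ in a chart, \eqref{eq:cov} gives
\begin{equation}\label{eq:weak}
\int f\,L_g\phi\,dV_g=\int(\vartheta f)\,(-\Delta)(\vartheta\phi)\,dy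
\end{equation}
for $\phi$ supported in the chart. Recall that $-\Delta|y|^{2-n}=a_n\delta_0$ with $a_n=(n-2)|\mathbb S^{n-1}|$. We use the following textbook facts.
\begin{enumerate}
\item[(E1)] A distributional solution of $L_gf=0$ is smooth. A locally uniformly bounded sequence of solutions has a subsequence converging locally smoothly. A bounded solution on a punctured neighborhood of a point extends across it as a solution.
\item[(E2)] (Strong maximum principle.) If $\Delta_g\psi+\langle\xi,\nabla\psi\rangle\le0$ on a connected open set, with $\xi$ a smooth vector field, and $\psi$ attains its minimum, then $\psi$ is constant.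
\item[(E3)] On a closed connected manifold the lowest eigenvalue $\lambda_0$ of $L_g$ is simple and has a positive eigenfunction $\phi_0$. Normalized by $\|\phi_0\|_{L^2}=1$, it is invariant under all isometries.
\item[(E4)] Let $V$ be a compact connected manifold with smooth, possibly empty, boundary and $R_g>0$. For each interior point $o$ there is a unique $G$, smooth on $V\setminus\{o\}$, with $L_gG=\delta_o$ and $G=0$ on $\partial V$, and $G>0$ in the interior.
\end{enumerate}

\subsection*{M\"obius transformations}
Let $\mathrm{M\ddot{o}b}$ be the group of conformal diffeomorphisms of $\mathbb S^n=\mathbb R^n\cup\{\infty\}$ and $\mathrm{M\ddot{o}b}^+$ its orientation-preserving subgroup, which is normal. Put $D_\lambda(x)=\lambda x$.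
\begin{enumerate}
\item[(M1)] (Liouville, $n\ge3$.) Two conformal immersions of a connected LCF $n$-manifold into $\mathbb S^n$ differ by composition with a M\"obius map, and a M\"obius map is determined by its restriction to any non-empty open set.
\item[(M2)] On $\mathbb R^{n+1,1}=\mathbb R\times\mathbb R^n\times\mathbb R$ let $\langle(a,x,c),(a',x',c')\rangle=x\cdot x'-ac'-a'c$, and let $\mathcal L^+$ be the cone of null vectors with $a+c>0$. The map $[(a,x,c)]=x/a$, $[(0,0,c)]=\infty$, identifies the rays of $\mathcal L^+$ with $\mathbb S^n$, and the group $\mathrm O^+(n+1,1)$ of linear isometries preserving $\mathcal L^+$ with $\mathrm{M\ddot{o}b}$. The subgroup $\mathrm O(n)$ acts on the factor $\mathbb R^n$. Convergence of matrices is equivalent to smooth convergence of maps of $\mathbb S^n$.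
\item[(M3)] A M\"obius map fixing $0$ and $\infty$ is $\lambda A$ with $\lambda>0$, $A\in\mathrm O(n)$. Hence one that swaps $0$ and $\infty$ is $x\mapsto\lambda Ax/|x|^2$, and it preserves orientation if and only if $\det A=-1$.
\item[(M4)] Let $U\subset\mathbb S^n$ be open and non-empty, let $m_k,m\in\mathrm{M\ddot{o}b}$, and let $\varphi_k:U\to\mathbb S^n$ satisfy $\varphi_k(y)\to y$ and $m_k\varphi_k(y)\to m(y)$ for all $y\in U$. Then $m_k\to m$.
\end{enumerate}
For (M4), recall that every M\"obius map is $\kappa D_\lambda\kappa'$ with $\kappa,\kappa'$ isometries of the round sphere. So a sequence that leaves every compact subset of $\mathrm{M\ddot{o}b}$ has a subsequence converging to a constant $a$ locally uniformly off one point $b$. For $y_1\ne y_2$ in $U\setminus\{b\}$ this would give $m(y_1)=a=m(y_2)$. Hence $(m_k)$ is precompact, and every limit agrees with $m$ on $U$, so equals $m$ by (M1).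

By (M1) and monodromy, the universal cover $\tilde M$ of an LCF manifold $M$ admits a conformal immersion $\mathrm{dev}:\tilde M\to\mathbb S^n$, the \emph{developing map}, and there is a homomorphism $\mathrm{hol}:\pi_1(M)\to\mathrm{M\ddot{o}b}$, the \emph{holonomy}, with $\mathrm{dev}\circ\sigma=\mathrm{hol}(\sigma)\circ\mathrm{dev}$ for each deck transformation $\sigma$.

\subsection*{The compact core}
\begin{lemma}\label{lem:core}
Let $M$ be ALE. For large $r$ the sets $\{|x|\ge r\}/\Gamma_i\subset E_i$ are closed in $M$, and $M_r=M\setminus\bigcup_i\{|x|>r\}/\Gamma_i$ is compact.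
\end{lemma}

\begin{proof}
Take $r$ so large that $g\ge\frac14|dx|^2$ on $\{|x|\ge r-3\}$. A curve that starts at a point with $|x|=r'\ge r$ and leaves the compact shell $\{r'-3\le|x|\le r'+3\}/\Gamma_i$ has $g$-length at least $\frac32$, so the closed unit ball about that point lies in the shell. Hence a sequence in $\{|x|\ge r\}/\Gamma_i$ that converges in $M$ eventually stays in a compact subset of $E_i$, and its limit has $|x|\ge r$. The set $M_r$ is closed. It is bounded, because it is the union of $K$ and of the sets $\{r_0<|x|\le r\}/\Gamma_i$, whose points are joined to $\{|x|=r\}/\Gamma_i$ by radial segments of bounded length since $g\le C|dx|^2$ by \eqref{eq:ALE}. By completeness $M_r$ is compact.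
\end{proof}

So we may enlarge $r_0$ at will, and $M$ is diffeomorphic to the interior of a compact manifold with boundary.

\section{Filling in an end}\label{sec:ends}

Let $E=\tilde E/\Gamma$ be an end of an LCF ALE manifold, with universal cover $\tilde E=\{|x|>r_0\}$. Put $y=\iota(x)\in B_{1/r_0}\setminus\{0\}$; each $\gamma\in\Gamma$ acts on $y$ by the same matrix. The metric $|x|^{-4}g$ equals $|dy|^2+O(|y|^\tau)$, so it extends continuously to $y=0$, but \eqref{eq:ALE} does not make the extension smooth, and Liouville's theorem cannot be applied at $y=0$. Instead we work on dyadic annuli, where the rescaled metric is $C^2$-close to the flat one, and use a stable form of Liouville's theorem. This is where the decay of two derivatives in \eqref{eq:ALE} is used. Let $\mathcal A=\{\frac1{16}<|y|<16\}$ and $\mathcal A'=\{\frac18\le|y|\le8\}$.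

\begin{lemma}\label{lem:stable}
For each $\eta>0$ there is $\varepsilon>0$ with the following property. If $h$ is an LCF metric on $\mathcal A$ with $\|h_{ij}-\delta_{ij}\|_{C^2(\mathcal A)}<\varepsilon$ and $f:(\mathcal A,h)\to\mathbb S^n$ is a conformal immersion, then there is $m\in\mathrm{M\ddot{o}b}$ with $\|m\circ f-\mathrm{id}\|_{C^1(\mathcal A')}<\eta$.
\end{lemma}

\begin{proof}
In the model (M2) the M\"obius group acts linearly, and we show that a lift of $f$ solves a linear first-order system whose coefficients depend only on $h$.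

If $F:\mathcal A\to\mathcal L^+$ is a lift of $f$, then $\langle F,F\rangle=0=\langle F,dF\rangle$, so $\langle d(\lambda F),d(\lambda F)\rangle=\lambda^2\langle dF,dF\rangle$. As $f$ is conformal, there is a unique lift with $\langle dF,dF\rangle=h$. Put $F_i=\partial_iF$. The orthogonal complement of $F_1,\dots,F_n$ is a Lorentzian plane containing $F$; let $W$ be the null vector in it with $\langle F,W\rangle=-1$. Let $\nabla$ be the Levi-Civita connection of $h$, applied to the components of $F$. Differentiating $\langle F_j,F_k\rangle=h_{jk}$ gives $\langle\nabla_iF_j,F_k\rangle=0$, differentiating $\langle F_j,F\rangle=0$ gives $\langle\nabla_iF_j,F\rangle=-h_{ij}$, and differentiating $\langle W,W\rangle=0$, $\langle W,F\rangle=-1$, $\langle W,F_j\rangle=0$ shows that $\partial_iW$ is orthogonal to $W$ and $F$ and that $\langle\partial_iW,F_j\rangle=-\langle W,\nabla_iF_j\rangle=:b_{ij}$. Therefore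
\begin{equation}\label{eq:frame}
\partial_iF=F_i,\qquad\nabla_iF_j=h_{ij}W+b_{ij}F,\qquad\partial_iW=b_i{}^jF_j .
\end{equation}
To determine the symmetric tensor $b$, write the Ricci identity as $\nabla_i\nabla_jF_k-\nabla_j\nabla_iF_k=K_{ijk}{}^lF_l$, where $K$ is the curvature tensor of $h$ with the appropriate sign. Inserting \eqref{eq:frame} and comparing coefficients of $F_l$,
\[
h_{jk}b_i{}^l-h_{ik}b_j{}^l+b_{jk}\delta_i^l-b_{ik}\delta_j^l=K_{ijk}{}^l .
\]
Tracing over $i,l$ gives $(n-2)b_{jk}+(\operatorname{tr}b)h_{jk}=K_{ijk}{}^i$, and a second trace gives $(2n-2)\operatorname{tr}b=h^{jk}K_{ijk}{}^i$. So $b$ is, up to sign, the Schouten tensor of $h$. Thus the frame $\Psi=(F,F_1,\dots,F_n,W)$ solves $\partial_i\Psi=\Psi\,\omega_i(h)$, where the matrix $\omega_i(h)$ is a continuous function of $h,\partial h,\partial^2h$. For the flat metric a solution $\Psi_0$ is given by $F_0=(1,y,|y|^2/2)$, $W_0=(0,0,1)$, and $[F_0]=\mathrm{id}$.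

Let $y_0=(1,0,\dots,0)$ and $T=\operatorname{diag}(1,h(y_0)^{-1/2},1)$. The frames $\Psi(y_0)T$ and $\Psi_0(y_0)$ have the same Gram matrix, so $m\Psi(y_0)T=\Psi_0(y_0)$ for a linear isometry $m$, and $m\in\mathrm O^+(n+1,1)$ because it maps $F(y_0)\in\mathcal L^+$ to $F_0(y_0)\in\mathcal L^+$. The difference $\Xi=m\Psi-\Psi_0$ satisfies
\[
\partial_i\Xi=\Xi\,\omega_i(h)+\Psi_0\bigl(\omega_i(h)-\omega_i(\delta)\bigr),\qquad\Xi(y_0)=\Psi_0(y_0)(T^{-1}-1).
\]
Every point of $\mathcal A'$ is joined to $y_0$ by a path in $\mathcal A'$ of bounded length, so Gronwall's inequality gives $\Xi\to0$ uniformly on $\mathcal A'$ as $\varepsilon\to0$. Hence $mF\to F_0$ in $C^1(\mathcal A')$, and $m\circ f=[mF]\to\mathrm{id}$ in $C^1(\mathcal A')$.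
\end{proof}

Now let $f:\tilde E\to\mathbb S^n$ be a conformal immersion, regarded as a map of $y$, and let $\theta:\Gamma\to\mathrm{M\ddot{o}b}$ be a homomorphism with $f\circ\gamma=\theta(\gamma)\circ f$.

\begin{lemma}\label{lem:fill}
\begin{enumerate}
\item[(i)] For some $\rho_1>0$ the map $f$ extends continuously to $y=0$, with value $q$ say, and the extension maps $\{|y|<\rho_1\}$ homeomorphically onto an open neighborhood of $q$.
\item[(ii)] $\theta$ is injective.
\item[(iii)] If $g_1$ is a smooth metric near $q$ in the conformal class of $\mathbb S^n$ and $g=w^{4/(n-2)}f^*g_1$, then $w\to\infty$ as $y\to0$.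
\item[(iv)] If $\Gamma\ne1$, there is $\mu\in\mathrm{M\ddot{o}b}$ with $\mu(q)=0$ and $\mu\theta(\gamma)\mu^{-1}=\gamma$ for all $\gamma\in\Gamma$. If $f$ preserves orientation as a map of $y$, one may take $\mu\in\mathrm{M\ddot{o}b}^+$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Normalization on each annulus.} Let $h_k=2^{2k}D_{2^{-k}}^*(|x|^{-4}g)$ on $\mathcal A$. At $y'\in\mathcal A$, with $x'=\iota(y')$, we have $h_k=|x'|^{-4}g_{ab}(2^kx')\,dx'^a\,dx'^b$. By \eqref{eq:ALE}, $g_{ab}(2^kx')\to\delta_{ab}$ in $C^2(\mathcal A)$, so $h_k\to|dy'|^2$ in $C^2(\mathcal A)$. Let $f_k(y)=f(2^{-k}y)$. By Lemma~\ref{lem:stable} there are $m_k\in\mathrm{M\ddot{o}b}$, for $k$ large, with $\varphi_k:=m_kf_k\to\mathrm{id}$ in $C^1(\mathcal A')$. The normalizations on consecutive annuli are compared by $c_k=m_km_{k+1}^{-1}$. From $f_{k+1}(y)=f_k(y/2)$ and from equivariance we get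
\[
c_k\varphi_{k+1}(y)=\varphi_k(y/2)\quad(\tfrac14\le|y|\le8),\qquad m_k\theta(\gamma)m_k^{-1}\varphi_k(y)=\varphi_k(\gamma y)\quad(y\in\mathcal A'),
\]
so by (M4)
\begin{equation}\label{eq:conv}
c_k\to D_{1/2},\qquad m_k\theta(\gamma)m_k^{-1}\to\gamma\quad(\gamma\in\Gamma).
\end{equation}
Choose $k_0$ with $16\cdot2^{-k_0}\le1/r_0$ such that for all $j\ge k_0$ we have $\|\varphi_j-\mathrm{id}\|_{C^1(\mathcal A')}<\frac1{10}$, and $|c_j(z)-z/2|\le\frac1{20}$ and $|c_j'(z)|\le0.6$ on $\overline{B_8}$. Then each $c_j$ maps $\overline{B_8}$ into itself, is $0.6$-Lipschitz there, and by induction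
\begin{equation}\label{eq:iter}
|c_jc_{j+1}\cdots c_{j+i-1}(z)|\le2^{-i}|z|+\tfrac1{10}\qquad(|z|\le8).
\end{equation}
Also $\varphi_j$ is injective on $\mathcal A'$: two points $z,z'\in\mathcal A'$ are joined in $\mathcal A'$ by a path of length at most $2|z-z'|$, so $|\varphi_j(z)-\varphi_j(z')|\ge\frac45|z-z'|$.

(i) Put $\Theta_j=c_{k_0}\cdots c_{j-1}=m_{k_0}m_j^{-1}$. The compact sets $\Theta_j(\overline{B_8})$ are nested with diameters at most $16\cdot0.6^{\,j-k_0}$, so they meet in one point, which we write as $m_{k_0}q$. If $2^{-j}\le|y|<2^{1-j}$ and $j\ge k_0$, then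
\begin{equation}\label{eq:dyadic}
m_{k_0}f(y)=\Theta_j\bigl(\varphi_j(2^jy)\bigr),\qquad 0.9\le|\varphi_j(2^jy)|\le2.1 .
\end{equation}
Hence $f(y)\to q$ as $y\to0$. For injectivity let $0<|y'|\le|y|\le2^{-k_0}$, let $j\ge k_0$ be such that $2^{-j}\le|y|<2^{1-j}$, and put $z=2^jy$, $z'=2^jy'$. If $|z'|\ge\frac18$, then $z,z'\in\mathcal A'$, and $f(y)=f(y')$ gives $\varphi_j(z)=\varphi_j(z')$, so $y=y'$. If $|z'|<\frac18$, write $z'=2^{-i}\zeta$ with $1\le|\zeta|<2$. Then $i\ge4$, and \eqref{eq:iter} gives
\[
|m_jf(y')|=|c_j\cdots c_{j+i-1}(\varphi_{j+i}(\zeta))|\le\tfrac{2.1}{16}+\tfrac1{10}<\tfrac14,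
\]
while $|m_jf(y)|=|\varphi_j(z)|\ge0.9$. So $f(y)\ne f(y')$. Letting $y'\to0$ we get $|m_jq|\le\frac14$ for all $j\ge k_0$, and $f(y)\ne q$. Invariance of domain gives (i) with $\rho_1=2^{-k_0}$.

(ii) If $\theta(\gamma)=1$, then $f(\gamma y)=f(y)$, so $\gamma y=y$ for small $y$ by (i), and $\gamma=1$.

(iii) Use the coordinate $\zeta=m_{k_0}(\cdot)$ on the target, in which $q$ is a finite point, so that $g_1\le C|d\zeta|^2$ near $q$. For $2^{-j}\le|y|<2^{1-j}$, \eqref{eq:dyadic} gives $|d\zeta|\le1.1\cdot0.6^{\,j-k_0}2^j|dy|\le C(1.2)^j|dy|$, while $g=|y|^{-4}(|x|^{-4}g)\ge c\,4^{2j}|dy|^2$. So $g\ge c\,(4/1.2)^{2j}f^*g_1$.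

(iv) By \eqref{eq:conv} the representations $\theta_j=m_j\theta m_j^{-1}$ of $\Gamma$ in $\mathrm O^+(n+1,1)$ converge to the inclusion. We construct an intertwiner by averaging and then correct it to an isometry. Let ${}^*$ be the adjoint for the Lorentz form and $P_j=|\Gamma|^{-1}\sum_\gamma\theta_j(\gamma)\gamma^{-1}$. Then $P_j\to1$, and reindexing the sum gives $\theta_j(\gamma)P_j=P_j\gamma$. Taking adjoints and replacing $\gamma$ by $\gamma^{-1}$ gives $P_j^*\theta_j(\gamma)=\gamma P_j^*$. Hence $P_j^*P_j\gamma=P_j^*\theta_j(\gamma)P_j=\gamma P_j^*P_j$. For large $j$ define $S_j=(P_j^*P_j)^{-1/2}$ by the binomial series in $P_j^*P_j-1$. It is self-adjoint, commutes with $P_j^*P_j$ and with $\Gamma$, and tends to $1$. Put $\nu_j=P_jS_j$. Then $\nu_j^*\nu_j=S_jP_j^*P_jS_j=1$, $\theta_j(\gamma)\nu_j=P_j\gamma S_j=\nu_j\gamma$, and $\nu_j\to1$, so $\nu_j\in\mathrm{M\ddot{o}b}^+$ for large $j$. The map $\mu=\nu_j^{-1}m_j$ satisfies $\mu\theta(\gamma)\mu^{-1}=\gamma$. Letting $y\to0$ in $f(\gamma y)=\theta(\gamma)f(y)$ shows that $\theta(\Gamma)$ fixes $q$, so $\mu(q)$ is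 fixed by $\Gamma\ne1$ and is $0$ or $\infty$. Since $|m_jq|\le\frac14$ and $\nu_j\to1$, it is $0$ for large $j$. Finally $\varphi_j=m_jf_j$ is $C^1$-close to the identity, so if $f$ preserves orientation then so do $m_j$ and $\mu$.
\end{proof}

\section{The holonomy cover and a metric of positive scalar curvature}\label{sec:cover}

We want a space on which the developing map has a chance to be injective and on which the deck group is a group of M\"obius maps. This is the covering of $M$ defined by the kernel of the holonomy, with one point added for each lifted end. A group $H$ acts \emph{properly discontinuously} if $\{h:hK\cap K\ne\emptyset\}$ is finite for each compact $K$, and \emph{cocompactly} if $HK$ is the whole space for some compact $K$. We write $H_z$ for the stabilizer of $z$.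

\begin{proposition}\label{prop:cover}
There are a connected smooth $n$-manifold $\hat N$, a local diffeomorphism $\Phi:\hat N\to\mathbb S^n$, a finitely generated group $H\le\mathrm{M\ddot{o}b}^+$ acting smoothly on $\hat N$ with $\Phi\circ h=h\circ\Phi$, and a closed discrete $H$-invariant set $\mathcal Q\subset\hat N$ such that:
\begin{enumerate}
\item[(a)] $N=\hat N\setminus\mathcal Q$ is a regular covering of $M$ with deck group $H$, and $\Phi|_N$ is conformal for the lift of $g$;
\item[(b)] the $H$-orbits in $\mathcal Q$ correspond bijectively to the ends; if $q\in\mathcal Q$ belongs to $E_i$, then $H_q\cong\Gamma_i$, and if $\Gamma_i\ne1$ there is $\mu\in\mathrm{M\ddot{o}b}^+$ with $\mu\Phi(q)=0$ and $\mu H_q\mu^{-1}=\Gamma_i$;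
\item[(c)] $H$ acts properly discontinuously and cocompactly on $\hat N$;
\item[(d)] if $g_1$ is a smooth metric near $q\in\mathcal Q$ in the conformal class pulled back by $\Phi$ and $g=w^{4/(n-2)}g_1$, then $w\to\infty$ at $q$.
\end{enumerate}
\end{proposition}

\begin{proof}
Compose $\mathrm{dev}$ with a reflection if necessary so that it \emph{reverses} orientation. Let $H=\mathrm{hol}(\pi_1M)$ and $N=\tilde M/\ker\mathrm{hol}$. Then $N\to M$ is a regular covering with group $\pi_1M/\ker\mathrm{hol}\cong H$, and $\mathrm{dev}$ descends to an equivariant conformal immersion $\Phi:N\to\mathbb S^n$. Deck transformations preserve the orientation lifted from $M$, so $H\le\mathrm{M\ddot{o}b}^+$. By Lemma~\ref{lem:core}, $\pi_1M$ and hence $H$ are finitely generated.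

\emph{Lifted ends.} Let $C$ be a component of the preimage of $E_i$ in $N$, and let $\lambda:\tilde E_i\to C$ be a lift of $\tilde E_i\to E_i$; it is a covering map. For $\gamma\in\Gamma_i$ the map $\lambda\gamma$ is another lift, so $\lambda\gamma=\theta(\gamma)\lambda$ for a unique $\theta(\gamma)\in H$, and $\theta$ is a homomorphism. So $f=\Phi\lambda$ and $\theta$ are as in Lemma~\ref{lem:fill}, and $f$ preserves orientation as a map of $y$, because $x$ is oriented while $\iota$ and $\Phi$ both reverse orientation. The deck group of $\lambda$ is $\ker\theta$, which is trivial by Lemma~\ref{lem:fill}(ii); so $\lambda$ is a diffeomorphism. If $h\in H$ preserves $C$, then $h\lambda(x)=\lambda(\gamma x)=\theta(\gamma)\lambda(x)$ for some $x$ and $\gamma$, so $h=\theta(\gamma)$ since $H$ acts freely on $N$. Thus the stabilizer of $C$ is $\theta(\Gamma_i)\cong\Gamma_i$. The components over $E_i$ are the translates $hC$, with maps $hf$, so one radius $\rho_1$ in Lemma~\ref{lem:fill}(i) serves for all of them. Enlarge $r_0$ so that $1/r_0\le\rho_1$ for every end.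

\emph{The manifold $\hat N$.} Add to each $C$ a point $q_C$ with the neighborhoods $\{q_C\}\cup\{x\in C:|x|>r\}$, let $\mathcal Q$ be the set of these points, and put $\hat N=N\cup\mathcal Q$, $hq_C=q_{hC}$. The function $|x|$ is lifted from $E_i$, so $H$ acts continuously. By Lemma~\ref{lem:fill}(i), $\Phi$ extends to an equivariant local homeomorphism $\hat N\to\mathbb S^n$. The space $\hat N$ is Hausdorff. Indeed, distinct points $q_C,q_{C'}$ have the disjoint neighborhoods $C\cup\{q_C\}$, $C'\cup\{q_{C'}\}$. For large $r$ the preimage of $\{|x|\ge r\}/\Gamma_i$ is closed in $N$ by Lemma~\ref{lem:core}, and removing from it the open components other than $C$ shows that $\{x\in C:|x|\ge r\}$ is closed in $N$. These sets shrink to the empty set as $r\to\infty$, so $q_C$ is separated from every point of $N$. Give $\hat N$ the smooth and conformal structure pulled back by $\Phi$. On $N$ it is the given one, and $H$ acts smoothly and conformally by equivariance. Now (a) holds, and (b) and (d) follow from Lemma~\ref{lem:fill}(iv) and (iii).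

\emph{Proof of (c).} Every $z\in\hat N$ has a finite stabilizer and a neighborhood $U$ with $hU\cap U=\emptyset$ for $h\notin H_z$: take $U=C\cup\{q_C\}$ for $z=q_C$, and a sheet over an evenly covered set for $z\in N$. The quotient $\hat N/H$ is $M$ with one point added to each end. It is Hausdorff by the first part of Lemma~\ref{lem:core}, and compact as the union of $M_r$ and the images of the closed balls $\{|y|\le1/r\}$. If proper discontinuity failed, there would be distinct $h_k\in H$ and $z_k\to z$ with $h_kz_k\to z'$. As the quotient is Hausdorff, $z'=hz$ for some $h\in H$. Then $z_k$ and $h^{-1}h_kz_k$ both lie in $U$ for large $k$, so $h^{-1}h_k$ lies in the finite set $H_z$, a contradiction. Finally, the quotient map is open, so the compact quotient is covered by the images of finitely many relatively compact open sets, and the union of their closures is a compact set $K$ with $HK=\hat N$.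
\end{proof}

The metric $g$ is singular at $\mathcal Q$ and has only $R_g\ge0$. The next lemma trades it for a smooth metric with a uniform positive lower bound. \emph{This is the only place where the hypothesis $R_g\ge0$ is used.}

\begin{lemma}\label{lem:positive}
$\hat N$ carries an $H$-invariant metric $\hat g$ in its conformal class, lifted from a closed manifold, with $R_{\hat g}\ge R_0$ for a constant $R_0>0$.
\end{lemma}

\begin{proof}
To avoid analysis on the orbifold $\hat N/H$ we pass to a finite cover. By Selberg's lemma, a finitely generated subgroup of $\mathrm{GL}(n+2,\mathbb R)$ has a torsion-free normal subgroup of finite index. Let $H'\le H$ be such a subgroup. Stabilizers are finite, so $H'$ acts freely, and $X'=\hat N/H'$ is a closed connected LCF manifold on which the finite group $H/H'$ acts conformally. Patching local metrics of the conformal class by a partition of unity and summing over $H/H'$, we get an invariant metric $g_0$ in the class. Let $P'\ne\emptyset$ be the finite image of $\mathcal Q$. On $X'\setminus P'$ write $g=w^{4/(n-2)}g_0$. Then $L_{g_0}w=c_nR_gw^p\ge0$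 by \eqref{eq:scal}, and $w\to\infty$ at $P'$ by Proposition~\ref{prop:cover}(d). Let $\lambda_0,\phi_0$ be as in (E3) for $g_0$, and suppose $\lambda_0\le0$. The function $\psi=w/\phi_0$ tends to $\infty$ at $P'$, so it attains its minimum on $X'\setminus P'$. Expanding $L_{g_0}(\psi\phi_0)\ge0$ gives
\[
\phi_0\Delta\psi+2\langle\nabla\phi_0,\nabla\psi\rangle\le\lambda_0\psi\phi_0\le0 .
\]
By (E2), $\psi$ is constant on the connected set $X'\setminus P'$, contradicting $\psi\to\infty$. So $\lambda_0>0$, and by \eqref{eq:scal} the invariant metric $\phi_0^{4/(n-2)}g_0$ has scalar curvature $c_n^{-1}\lambda_0\phi_0^{1-p}>0$. Let $\hat g$ be its lift.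
\end{proof}

From now on $L=L_{\hat g}$, $R=R_{\hat g}$, and $B(z,r)$, $\nabla$, $dV$ refer to $\hat g$ unless marked otherwise. As a covering of a closed manifold, $(\hat N,\hat g)$ is complete, $R$ is bounded, and in normal coordinates on balls of a fixed small radius the coefficients of $L$ are uniformly controlled. Rescaling $B(z,r)$ to unit size and applying the Harnack inequality and the interior gradient estimate, we obtain $r_1,C>0$ such that for all $z\in\hat N$ and $0<r\le2r_1$, every positive solution of $Lf=0$ on $B(z,r)$ satisfies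
\begin{equation}\label{eq:harnack}
|\nabla\log f|\le C/r\ \text{ on }B(z,r/2),\qquad\sup_{B(z,r/2)}f\le C\inf_{B(z,r/2)}f ,
\end{equation}
and $\operatorname{vol}B(z,r)$ is comparable to $r^n$. Covering $K$ (with $HK=\hat N$) by open sets on which $\Phi$ is injective, taking a Lebesgue number and using equivariance, we may decrease $r_1$ so that $\Phi$ is injective on every ball of radius $4r_1$.

\section{The developing map is injective}\label{sec:inj}

We follow an argument of Schoen and Yau. Fix $o\in\hat N$ and compose $\Phi$ with a M\"obius map so that $\Phi(o)=\infty$. Let $\Pi=\Phi^{-1}(\infty)$; distinct points of $\Pi$ are at distance at least $4r_1$. On the connected set $N^*=\hat N\setminus\Pi$ write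
\[
\bar g:=\Phi^*|dx|^2=Q^{4/(n-2)}\hat g .
\]
Since $\bar g$ is flat, $LQ=0$ on $N^*$ by \eqref{eq:scal}. Near $o'\in\Pi$ use the coordinate $y=\iota\circ\Phi$ and write $\hat g=\vartheta^{4/(n-2)}|dy|^2$. From $\bar g=|y|^{-4}|dy|^2$ we get $Q=\vartheta^{-1}|y|^{2-n}$, and \eqref{eq:weak} gives $LQ=a_n\vartheta(o')\delta_{o'}$ near $o'$. Let $a=a_n\vartheta(o)>0$. So $Q$ is a positive solution with a pole at \emph{every} point of $\Pi$. We compare it with the smallest positive solution $G$ with the same pole at $o$ \emph{only}; if $G=Q$, there is no other pole.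

\begin{lemma}\label{lem:green}
There is a smooth function $G>0$ on $\hat N\setminus\{o\}$ with $LG=a\delta_o$ on $\hat N$ such that:
\begin{enumerate}
\item[(a)] $G\le f$ whenever $P\subset\hat N\setminus\{o\}$ is closed and discrete in $\hat N$, $f\ge0$ solves $Lf=a\delta_o$ on $\hat N\setminus P$, and $f\to+\infty$ at $P$; in particular $G\le Q$;
\item[(b)] $\int_{\hat N}c_nRG\,dV\le a$, so $G\in L^1(\hat N)$, and $G$ is bounded outside $B(o,r_1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $V_1\subset V_2\subset\cdots$ be compact connected smooth domains that contain $o$ in the interior and exhaust $\hat N$ (all equal to $\hat N$ if $\hat N$ is compact). Let $G_i$ be $a$ times the function of (E4) on $V_i$. Let $f$ be as in (a), or $f=G_{i+1}$ with $P=\emptyset$. By (E1), $f-G_i$ is a smooth solution across $o$. It is nonnegative on $\partial V_i\setminus P$ and tends to $+\infty$ at the finitely many points of $P\cap V_i$. If it were negative somewhere, it would have a negative minimum at an interior point off $P$, where $0\le\Delta(f-G_i)=c_nR(f-G_i)<0$. So $G_i\le f$;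 in particular $G_i\le G_{i+1}$ and $G_i\le Q$.

The bound $G_i\le Q$ is useless near $\Pi$. But a nonnegative solution of $Lf=0$ has no positive interior maximum, since there $0\ge\Delta f=c_nRf>0$. So on a small ball about $o'\in\Pi\setminus\{o\}$ the $G_i$ are bounded by the maximum of $Q$ on the boundary sphere, and so are the smooth solutions $G_i-G_1\ge0$ on a small ball about $o$. By (E1), $G_i\uparrow G$ locally smoothly off $o$, and $G-G_1$ is a smooth solution near $o$. This gives $LG=a\delta_o$ and (a).

Green's formula with the test function $1$ gives $\int_{V_i}c_nRG_i\,dV=a+\int_{\partial V_i}\partial_\nu G_i\le a$, because $G_i>0$ inside and vanishes on $\partial V_i$. Monotone convergence and $R\ge R_0$ give the first two claims of (b). For $z\notin B(o,r_1)$, \eqref{eq:harnack} on $B(z,r_1)$ gives $G(z)\le C\inf_{B(z,r_1/2)}G\le C\|G\|_{L^1}$.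
\end{proof}

\begin{proposition}\label{prop:inj}
$G=Q$. Hence $\Pi=\{o\}$, and $\Phi$ is injective.
\end{proposition}

\begin{proof}
Let $v=G/Q$, so $0<v\le1$ on $N^*$. By \eqref{eq:cov}, $0=L(Qv)=-Q^p\bar\Delta v$, so $v$ is harmonic for the flat metric $\bar g$; bars refer to $\bar g$. We must show that $v$ is constant. The metric $\bar g$ need not be complete, so no Liouville theorem applies directly. Instead we find a subharmonic power of $|\bar\nabla v|$ and test it with cut-off functions built from the complete metric $\hat g$, choosing the exponents so that the unknown factor $Q$ cancels.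

\emph{Subharmonicity.} Let $\psi=|\bar\nabla v|$, $\alpha=\frac{n-2}{n-1}$ and $\varphi=\psi^\alpha$, a continuous function that is smooth on $\{\varphi>0\}$. At a point with $\psi>0$ take an orthonormal frame with $e_1=\bar\nabla v/\psi$. Then $|\bar\nabla\psi|^2=\sum_jv_{1j}^2$, and $\sum_{j>1}v_{jj}=-v_{11}$ gives $\sum_{j>1}v_{jj}^2\ge\frac1{n-1}v_{11}^2$. So
\[
|\bar\nabla^2v|^2\ge\tfrac n{n-1}v_{11}^2+2\sum_{j>1}v_{1j}^2\ge\tfrac n{n-1}|\bar\nabla\psi|^2 .
\]
Bochner's formula $\frac12\bar\Delta\psi^2=|\bar\nabla^2v|^2$ gives $\psi\bar\Delta\psi=|\bar\nabla^2v|^2-|\bar\nabla\psi|^2\ge\frac1{n-1}|\bar\nabla\psi|^2$. Since $\alpha-1=-\frac1{n-1}$,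
\[
\bar\Delta\varphi=\alpha\psi^{\alpha-2}\bigl(\psi\bar\Delta\psi+(\alpha-1)|\bar\nabla\psi|^2\bigr)\ge0\quad\text{on }\{\varphi>0\}.
\]

\emph{Caccioppoli inequality.} Let $t>0$, $\lambda>0$, and let $\eta$ be Lipschitz with compact support in $N^*$. The function $\zeta=\eta^2(\varphi^t-\lambda^t)_+\ge0$ is Lipschitz with compact support in $\{\varphi>0\}$, so $\int\langle\bar\nabla\varphi,\bar\nabla\zeta\rangle\,d\bar V=-\int\zeta\bar\Delta\varphi\,d\bar V\le0$. Expanding $\bar\nabla\zeta$,
\[
t\int_{\{\varphi>\lambda\}}\eta^2\varphi^{t-1}|\bar\nabla\varphi|^2\,d\bar V\le2\int_{\{\varphi>\lambda\}}|\eta|\,\varphi^t\,|\bar\nabla\varphi|\,|\bar\nabla\eta|\,d\bar V .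
\]
The left side is finite. Apply Cauchy--Schwarz with $\varphi^t=\varphi^{(t-1)/2}\varphi^{(t+1)/2}$, divide, and let $\lambda\to0$:
\begin{equation}\label{eq:cacc}
\int_{\{\varphi>0\}}\eta^2\varphi^{t-1}|\bar\nabla\varphi|^2\,d\bar V\le\frac4{t^2}\int|\bar\nabla v|^\sigma|\bar\nabla\eta|^2\,d\bar V,\qquad\sigma=\alpha(t+1).
\end{equation}

\emph{Choice of the exponent.} Let $d=\min\{r_1,\operatorname{dist}_{\hat g}(\cdot,\Pi)\}$. Both $Q$ and $G$ are positive solutions on $B(z,d(z))$, so \eqref{eq:harnack} gives $|\nabla\log v|\le C/d$, that is $|\nabla v|\le CG/(Qd)$. By \eqref{eq:cov},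
\[
|\bar\nabla v|=Q^{-2/(n-2)}|\nabla v|\le CQ^{-n/(n-2)}G/d,\qquad|\bar\nabla\eta|^2\,d\bar V=Q^2|\nabla\eta|^2\,dV .
\]
The powers of $Q$ cancel in \eqref{eq:cacc} when $n\sigma/(n-2)=2$. So we take $\sigma=\frac{2(n-2)}n$, which corresponds to $t=\frac{n-2}n>0$, and obtain
\begin{equation}\label{eq:cancel}
|\bar\nabla v|^\sigma|\bar\nabla\eta|^2\,d\bar V\le C(G/d)^\sigma|\nabla\eta|^2\,dV .
\end{equation}
Note that $\sigma<2$, and that $\sigma\ge1$ because $n\ge4$.

\emph{Cut-off functions.} For $T>2r_1$ and $0<\varepsilon<r_1/2$ let $\eta_T$ and $\xi_\varepsilon$ be the functions $2-\operatorname{dist}(\cdot,o)/T$ and $\operatorname{dist}(\cdot,\Pi)/\varepsilon-1$, truncated to take values in $[0,1]$. Then $\eta=\eta_T\xi_\varepsilon$ has compact support in $N^*$ by completeness, and $|\nabla\eta|^2\le2|\nabla\eta_T|^2+2\eta_T^2|\nabla\xi_\varepsilon|^2$.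

\emph{The limit $\varepsilon\to0$ with $T$ fixed.} The term with $\nabla\xi_\varepsilon$ is supported in the shells $\varepsilon\le\operatorname{dist}(\cdot,o')\le2\varepsilon$ about finitely many $o'\in\Pi$. For $o'\ne o$ the function $G$ is bounded near $o'$, and \eqref{eq:cancel} bounds the contribution by $C\varepsilon^{n-2-\sigma}=C\varepsilon^{(n-2)^2/n}$. At $o$ we use that $G$ and $Q$ have the same pole: $Q-G$ is smooth across $o$ by (E1), and $1-v=(Q-G)\vartheta|y|^{n-2}$. So $v\to1$ at $o$, the gradient in $y$ satisfies $|\partial_yv|\le C|y|^{n-3}$, and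
\begin{equation}\label{eq:vo}
|\bar\nabla v|=|y|^2|\partial_yv|\le C|y|^{n-1}.
\end{equation}
As $|y|$ is comparable to $\operatorname{dist}(\cdot,o)$, the integral of $Q^2|\nabla\xi_\varepsilon|^2\,dV$ over the shell is $O(\varepsilon^{2(2-n)-2+n})=O(\varepsilon^{2-n})$, and the contribution is $O(\varepsilon^{(n-1)\sigma+2-n})=O(\varepsilon^{(n-2)^2/n})$. All these tend to $0$, so \eqref{eq:cacc}, \eqref{eq:cancel} and monotone convergence give
\[
\int_{\{\varphi>0\}}\eta_T^2\,\varphi^{t-1}|\bar\nabla\varphi|^2\,d\bar V\le\frac C{T^2}\int_{\{T\le\operatorname{dist}(\cdot,o)\le2T\}}(G/d)^\sigma\,dV .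
\]

\emph{The limit $T\to\infty$.} Outside $B(o,r_1)$ we have $G\le C$, hence $G^\sigma\le CG$ because $\sigma\ge1$. Where $d=r_1$ the integrand is therefore at most $CG$. The remaining points lie in the disjoint balls $B(o',r_1)$, $o'\in\Pi\setminus\{o\}$, which miss $B(o,r_1)$. On $B(o',2r_1)$ the function $G$ is a positive solution, so \eqref{eq:harnack} and $\sigma<n$ give
\[
\int_{B(o',r_1)}(G/d)^\sigma\,dV\le C\inf_{B(o',r_1)}G^\sigma\int_{B(o',r_1)}d^{-\sigma}\,dV\le C\int_{B(o',r_1)}G\,dV .
\]
The right side of the previous display is thus at most $CT^{-2}\|G\|_{L^1}\to0$.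

\emph{Conclusion.} We get $\bar\nabla\varphi=0$ on $\{\varphi>0\}$. So for $c>0$ the closed set $\{\varphi=c\}$ is also open in the connected set $N^*$. It is not all of $N^*$, as $\varphi\to0$ at $o$ by \eqref{eq:vo}, so it is empty. Hence $\varphi\equiv0$, $v$ is constant, and $v\equiv1$. At a point $o'\in\Pi\setminus\{o\}$ we would have $Q\to\infty$ with $G$ bounded, so $\Pi=\{o\}$. Since $o$ was arbitrary, $\Phi$ is injective.
\end{proof}

We return to the original $\Phi$, identify $\hat N$ with the open set $\Omega=\Phi(\hat N)\subset\mathbb S^n$, and put $\Lambda=\mathbb S^n\setminus\Omega$. The group $H\le\mathrm{M\ddot{o}b}^+$ acts properly discontinuously and cocompactly on $\Omega$ by isometries of the complete metric $\hat g$. Let $\Sigma=\{s\in\Omega:H_s\ne1\}$. Since $H$ acts freely on $N$, and a non-trivial element of $\Gamma_i$ fixes only $0$ and $\infty$, Proposition~\ref{prop:cover}(b) reads as follows.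

\begin{corollary}\label{cor:star}
The non-trivial ends correspond bijectively to the elements of $\Sigma/H$. If $s\in\Sigma$ belongs to $E_i$, there is $\mu\in\mathrm{M\ddot{o}b}^+$ with $\mu(s)=0$ and $\mu H_s\mu^{-1}=\Gamma_i$. All non-trivial elements of $H_s$ have the same fixed point set in $\mathbb S^n$, which consists of exactly two points $s$ and $s^*$.
\end{corollary}

\section{The size of $\Lambda$}\label{sec:thin}

In this section $\Lambda\ne\emptyset$, and we use any M\"obius coordinate $x$ on $\mathbb S^n$ in which $\infty\in\Omega$. Fix $b>0$ with $\Lambda\subset B_b$. On $\Omega\cap\mathbb R^n$ write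
\[
\hat g=u^{4/(n-2)}|dx|^2=\ell^{-2}|dx|^2,\qquad\ell=u^{-2/(n-2)},\qquad u^p=\ell^{-(n+2)/2},
\]
and put $\ell=0$ on $\Lambda$. The function $\ell(x)$ is the Euclidean length of a $\hat g$-unit vector at $x$; in the model of Section~\ref{sec:model} it is the distance to $\Lambda$. With $o=\infty$ in Section~\ref{sec:inj} we have $Q=u^{-1}$, so $G=u^{-1}$. Unmarked gradients and integrals in this section are Euclidean.

\begin{lemma}\label{lem:thin}
\begin{enumerate}
\item[(a)] $\Lambda$ has Lebesgue measure zero, and $\int_{\mathbb R^n\setminus\Lambda}u^p\,dx<\infty$.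
\item[(b)] $\ell$ is Lipschitz on $B_b$; in particular $\ell\le C\operatorname{dist}(\cdot,\Lambda)$ there.
\item[(c)] $\int c_nRu^p\phi\,dx=-\int u\,\Delta\phi\,dx$ for all $\phi\in C_c^2(B_b)$.
\item[(d)] $\int_{B_{3t}}\ell^{-(n+2)/2}\,dx\le Ct^{(n-2)/2}$ for $0<t\le b/4$.
\item[(e)] $\Lambda$ contains no set $S=\{x\in V:|x|=1\}$ with $V\subset\mathbb R^n$ a linear subspace of dimension $k\ge n/2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $G\,dV_{\hat g}=u^{-1}u^{p+1}dx=u^p\,dx$, Lemma~\ref{lem:green}(b) reads $\int c_nRu^p\,dx\le a$, and $R\ge R_0$. Suppose $|\Lambda|>0$. We build a competitor smaller than $G$. The Newtonian potential $e(x)=\kappa\int_\Lambda|x-x'|^{2-n}dx'$ is positive, bounded, and harmonic off $\Lambda$; choose $\kappa>0$ with $e\le\frac12$. By \eqref{eq:cov}, $L(eQ)=-Q^p\Delta e=0$ on $\Omega\cap\mathbb R^n$. Near $\infty$ we have $e=O(|x|^{2-n})$ and $Q=\vartheta^{-1}|x|^{n-2}$, so $eQ$ is bounded and extends as a solution by (E1). Thus $f=(1-e)Q>0$ solves $Lf=a\delta_\infty$ on $\Omega$, and Lemma~\ref{lem:green}(a) gives $G\le f<Q$, contradicting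 Proposition~\ref{prop:inj}.

(b) The set $\{|x|>b\}\cup\{\infty\}\subset\Omega$ contains a $\hat g$-ball about $\infty$, so \eqref{eq:harnack} applied to $Q=u^{-1}$ gives $|d\log u|_{\hat g}\le C$ on $B_b\setminus\Lambda$. As $|\nabla f|=\ell^{-1}|df|_{\hat g}$,
\begin{equation}\label{eq:grad}
|\nabla\ell|=\tfrac2{n-2}\,\ell\,|\nabla\log u|\le C,\qquad|\nabla u|\le Cu^{n/(n-2)}\qquad\text{on }B_b\setminus\Lambda .
\end{equation}
Let the half-open segment $[x,z)$ lie in $B_b\setminus\Lambda$, with $z\in\Lambda$. Along it $\ell$ is Lipschitz, so it has a limit at $z$. If the limit were positive, the segment would have finite $\hat g$-length, so by completeness it would converge in $\Omega$, and $z\in\Omega$. Hence the limit is $0$ and $\ell(x)\le C|x-z|$. Now let $x,x'\in B_b$. If $[x,x']$ misses $\Lambda$, integrate \eqref{eq:grad}. Otherwise let $z,z'$ be its first and last points in $\Lambda$; then $|\ell(x)-\ell(x')|\le\max\{\ell(x),\ell(x')\}\le C\max\{|x-z|,|x'-z'|\}\le C|x-x'|$.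

(c) On $\Omega\cap\mathbb R^n$ we have $-\Delta u=c_nRu^p$ by \eqref{eq:scal}; the claim is that $\Lambda$ carries no extra term. Let $\chi=\eta_T$ be the cut-off function of Section~\ref{sec:inj}: it has compact support in $\Omega$, $|d\chi|_{\hat g}\le1/T$, and $\chi\uparrow1$ on $\Omega$ as $T\to\infty$. Testing with $\phi\chi$ and writing $\chi\nabla u=\nabla(u\chi)-u\nabla\chi$,
\[
\int c_nRu^p\phi\chi=-\int u\chi\Delta\phi-\int u\,\nabla\chi\cdot\nabla\phi+\int\phi\,\nabla u\cdot\nabla\chi .
\]
By \eqref{eq:grad} and $|\nabla\chi|\le T^{-1}u^{2/(n-2)}$, the last two integrands are bounded by $CT^{-1}(u^{n/(n-2)}+u^p)\le CT^{-1}(1+u^p)$ on $B_b$, so these terms tend to $0$ by (a). Dominated convergence handles the other two, since $R$ is bounded and $u\in L^p(B_b)$.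

(d) Here the lower bound $R\ge R_0$ is played against the superlinearity $p>1$. Let $\psi\in C_c^\infty(B_4)$ with $0\le\psi\le1$ and $\psi=1$ on $B_3$, and put $\phi_t(x)=\psi(x/t)^{(n+2)/2}\in C_c^2(B_{4t})$. Two derivatives lower the exponent to $\frac{n+2}2-2=\frac{n+2}2\cdot\frac1p$, so $|\Delta\phi_t|\le Ct^{-2}\phi_t^{1/p}$. With $I=\int u^p\phi_t<\infty$, (c) and H\"older's inequality give
\[
c_nR_0I\le Ct^{-2}\int u\,\phi_t^{1/p}\le Ct^{-2}I^{1/p}|B_{4t}|^{1-1/p}.
\]
As $1-\frac1p=\frac4{n+2}$, this yields $I\le Ct^{\,n-(n+2)/2}=Ct^{(n-2)/2}$.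

(e) If $S\subset\Lambda$, then on a tube around $S$ in $B_b$, off the null set $\Lambda$, (b) gives $u^p=\ell^{-(n+2)/2}\ge c\operatorname{dist}(x,S)^{-(n+2)/2}$. The submanifold $S$ has codimension $j=n-k+1\le\frac{n+2}2$, so the integral of the right side over the tube is at least $c\int_0^\epsilon r^{-(n+2)/2}r^{j-1}\,dr=\infty$. This contradicts (a).
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

For $s\in\Sigma$, call a M\"obius coordinate \emph{adapted} if in it $s=\infty$, $s^*=0$, and $H_\infty=\Gamma\le\mathrm{SO}(n)$ acts linearly and freely on $\mathbb S^{n-1}$. The coordinate $\iota\circ\mu$, with $\mu$ from Corollary~\ref{cor:star}, is adapted, and so is its composition with any dilation. Since $\mathrm{M\ddot{o}b}^+$ is normal, $H\le\mathrm{M\ddot{o}b}^+$ in every such coordinate.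

\subsection*{The twin point lies in $\Omega$}

Suppose $s^*=0\in\Lambda$. If we can find points $x_i\to0$ in $\Omega$ that $\Gamma$ moves by a bounded $\hat g$-distance, then cocompactness produces infinitely many elements of $H$ commuting with $\Gamma$. These preserve $\{0,\infty\}$ and cannot swap a point of $\Lambda$ with a point of $\Omega$, so they lie in the finite group $H_\infty$. To find the points $x_i$ we blow up at $0$. Estimate (d) of Lemma~\ref{lem:thin} is invariant under this scaling, and it keeps the region where $\hat g$ degenerates too small to separate $x$ from $\gamma x$.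

\begin{proposition}\label{prop:twin}
If $s\in\Sigma$, then $s^*\in\Omega$.
\end{proposition}

\begin{proof}
Use an adapted coordinate and suppose $0\in\Lambda$.

\emph{Blow-up.} Let $\ell_t(x)=\ell(tx)/t$ on $B_4$ for $0<t\le b/4$. By Lemma~\ref{lem:thin}(b) these functions are uniformly Lipschitz with $\ell_t(0)=0$, and by Lemma~\ref{lem:thin}(d)
\[
\int_{B_3}\ell_t^{-(n+2)/2}\,dx=t^{\frac{n+2}2-n}\int_{B_{3t}}\ell^{-(n+2)/2}\,dx\le C .
\]
They are $\Gamma$-invariant, since $\Gamma$ preserves $\Lambda$, $\hat g$ and $|dx|^2$. By Arzel\`a--Ascoli, $\ell_{t_i}\to\ell_\infty$ uniformly on $\overline{B_3}$ for some $t_i\to0$. The limit is Lipschitz and $\Gamma$-invariant, and $\int_{B_3}\ell_\infty^{-(n+2)/2}\le C$ by Fatou's lemma. Let $Z=\{\ell_\infty=0\}\cap\overline{B_2}$, a compact $\Gamma$-invariant null set.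

\emph{$Z$ does not separate $B_2$.} For $\varepsilon<\frac12$ take a maximal family of $m_\varepsilon$ disjoint Euclidean balls of radius $\varepsilon$ centered in $Z$. On them $\ell_\infty\le C\varepsilon$, so $m_\varepsilon\varepsilon^n\varepsilon^{-(n+2)/2}\le C$, that is $m_\varepsilon\le C\varepsilon^{-(n-2)/2}$. By maximality the balls with doubled radius cover $Z$. So the orthogonal projection of $Z$ to any hyperplane has $(n-1)$-dimensional measure at most $Cm_\varepsilon\varepsilon^{n-1}\le C\varepsilon^{n/2}$ for all $\varepsilon$, hence zero. Given $x\ne x'$ in $B_2\setminus Z$, choose $r$ such that the $r$-balls about $x$ and $x'$ lie in $B_2\setminus Z$. Projecting along $x'-x$, we find $\beta\perp x'-x$ with $|\beta|<r$ such that the line through $x+\beta$ and $x'+\beta$ misses $Z$. The polygon $x,\,x+\beta,\,x'+\beta,\,x'$ lies in $B_2\setminus Z$.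

\emph{Bounded displacement.} Fix $x\in B_2\setminus Z$ and, for each $\gamma\in\Gamma\setminus\{1\}$, such a polygon from $x$ to $\gamma x$. On these finitely many polygons $\ell_\infty\ge2\epsilon_0>0$, so $\ell_{t_i}\ge\epsilon_0$ for large $i$. Hence the polygons scaled by $t_i$ lie in $\Omega$, and their $\hat g$-length is $\int\ell_{t_i}^{-1}|dx|$ over the unscaled polygon, which is at most $C$. So $x_i=t_ix\in\Omega$ satisfies $x_i\to0$ and $\operatorname{dist}_{\hat g}(x_i,\gamma x_i)\le C$ for all $\gamma\in\Gamma$.

\emph{Contradiction.} Let $K\subset\Omega$ be compact with $HK=\Omega$ and choose $h_i\in H$ with $h_ix_i\in K$. The element $h_i\gamma h_i^{-1}$ moves $h_ix_i\in K$ into the closed $C$-neighborhood of $K$, which is compact by completeness. By proper discontinuity these elements lie in a finite set. Passing to a subsequence, numbered from $i=1$, we may assume that $h_i\gamma h_i^{-1}$ is independent of $i$ for every $\gamma$. Then $k_i=h_i^{-1}h_1$ commutes with $\Gamma$, so it preserves the fixed point set $\{0,\infty\}$. Since $k_i(\infty)\in\Omega$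 and $0\in\Lambda$, we get $k_i\in H_\infty=\Gamma$. So the $h_i=h_1k_i^{-1}$ take finitely many values, and all $x_i$ lie in the compact set $\bigcup_ih_i^{-1}K\subset\Omega$. This contradicts $x_i\to0\in\Lambda$.
\end{proof}

Let $s\in\Sigma$. Then $s^*\in\Omega$ and $H_{s^*}\supset H_s\ne1$, so $s^*\in\Sigma$. By Corollary~\ref{cor:star} all non-trivial elements of $H_{s^*}$ have the same two fixed points, and those in $H_s$ show that these are $s,s^*$. Thus $H_{s^*}=H_s$ and $s^{**}=s$. From $H_{hs}=hH_sh^{-1}$ we get $(hs)^*=h(s^*)$. So $s\mapsto s^*$ induces an involution of the finite set $\Sigma/H$ of non-trivial ends.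

\subsection*{The involution has no fixed point}

\begin{proposition}\label{prop:nofix}
If $s\in\Sigma$, then $s^*\notin Hs$.
\end{proposition}

\begin{proof}
Suppose $hs=s^*$ with $h\in H$. Then $h(s^*)=(hs)^*=s$, so in an adapted coordinate $h$ swaps $0$ and $\infty$. By (M3), $h(x)=\lambda Ax/|x|^2$ with $\det A=-1$; \emph{here orientability is used}, through $H\le\mathrm{M\ddot{o}b}^+$. Conjugating by $D_{\sqrt\lambda}$ we may assume $\lambda=1$. For $\gamma\in\Gamma$ we have $\gamma h(x)=\gamma Ax/|x|^2$, and $(\gamma h)^2=(\gamma A)^2$ lies in $H_\infty=\Gamma$. By Lemma~\ref{lem:swap} there is $\gamma$ such that $V=\ker(\gamma A-1)$ has dimension $k\ge n/2\ge2$. The element $\gamma h\ne1$ fixes every point of the infinite set $S=\{x\in V:|x|=1\}$. If $S$ met $\Omega$ at a point $z$, then $z\in\Sigma$, and $\gamma h\in H_z$ would have only two fixed points by Corollary~\ref{cor:star}. So $S\subset\Lambda$, which contradicts Lemma~\ref{lem:thin}(e).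
\end{proof}

\begin{remark}
The borderline case $k=n/2$ of Lemma~\ref{lem:thin}(e), where the integral diverges only logarithmically, cannot be avoided here. For $n=6$ let $\Gamma$ be generated by the scalar $e^{2\pi i/3}$ on $\mathbb C^3$ and let $A$ be complex conjugation. Then $\det A=-1$, and each $\gamma A$ is an antilinear involution, with fixed space of real dimension exactly $3$.
\end{remark}

\subsection*{The pairs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By the reduction in Section~\ref{sec:intro} and Propositions~\ref{prop:twin} and~\ref{prop:nofix}, the non-trivial ends are partitioned into two-element sets $\{Hs,Hs^*\}$. Let $E_i\ne E_j$ be the ends of $s$ and $s^*$. By Corollary~\ref{cor:star} and $H_{s^*}=H_s$ there are $\mu,\mu'\in\mathrm{M\ddot{o}b}^+$ with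
\[
\mu(s)=0,\quad\mu H_s\mu^{-1}=\Gamma_i,\qquad\mu'(s^*)=0,\quad\mu'H_s\mu'^{-1}=\Gamma_j .
\]
Both maps send the fixed point set $\{s,s^*\}$ to $\{0,\infty\}$, so $\mu(s^*)=\infty=\mu'(s)$, and $\kappa=\mu'\mu^{-1}\in\mathrm{M\ddot{o}b}^+$ swaps $0$ and $\infty$. By (M3), $\kappa=D_\lambda\rho\iota$ with $\rho\in\mathrm O(n)$ and $\det\rho=-1$. As $D_\lambda$ and $\iota$ commute with $\mathrm O(n)$, we get $\Gamma_j=\kappa\Gamma_i\kappa^{-1}=\rho\Gamma_i\rho^{-1}$.
\end{proof}

\section{Proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}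

\subsection*{Realization}
We form a conformally flat connected sum of a sphere with the orbifolds $\mathbb S^n/\Gamma_i$, each of which has two singular points, and use a Green function of the conformal Laplacian to send the singular points and $l$ further points to infinity. For the Green function to be positive we need $\lambda_0>0$, and this holds when the necks are thin. We construct the connected sum as a quotient $X/\Gamma$ of a closed manifold by a finite group and do the analysis on $X$.

\emph{The manifold $X$.} If $k=0$ let $X=\mathbb S^n$ and $\Gamma=1$. Let $k\ge1$ and $\Gamma=\Gamma_1\times\dots\times\Gamma_k$. Choose $v_i\in\mathbb S^{n-1}$ and $r\in(0,\frac14)$ such that for each $i$ the Euclidean balls $B(\gamma v_i,2r)$, $\gamma\in\Gamma_i$, are disjoint, and choose $c_1,\dots,c_k\in\mathbb R^n$ at mutual distances at least $4$. For small $\eta\in(0,2r)$ let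
\[
X_0=\mathbb S^n\setminus\bigcup_i\overline{B(c_i,\tfrac\eta{2r})},\qquad Y_i=\mathbb S^n\setminus\bigcup_{\gamma\in\Gamma_i}\overline{B(\gamma v_i,\eta)},
\]
with coordinates $x$ and $y$. Let $\Gamma\times_{\Gamma_i}Y_i$ be the quotient of $\Gamma\times Y_i$ by $(\alpha\gamma,y)\sim(\alpha,\gamma y)$, $\gamma\in\Gamma_i$; it is a disjoint union of copies of $Y_i$. Glue it to $\Gamma\times X_0$ by identifying $(\alpha,x)$ with $[\alpha,y]$ when
\[
\eta<|y-v_i|<2r,\qquad x-c_i=\eta\,\rho_i\frac{y-v_i}{|y-v_i|^2}.
\]
This map is conformal, preserves orientation, and sends the annulus onto $\{\frac\eta{2r}<|x-c_i|<1\}$, exchanging inner and outer boundaries. The annuli for different $\alpha$ are disjoint by the choice of $r$. The result is a closed oriented LCF manifold $X$. It is connected, because $\{\alpha\}\times X_0$ and $\{\alpha\gamma\}\times X_0$ are attached to the same copy of $Y_i$ for $\gamma\in\Gamma_i$, and the $\Gamma_i$ generate $\Gamma$. The group $\Gamma$ acts by left multiplication, conformally and preserving orientation. The points with non-trivial stabilizer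 are the $[\alpha,0]$ and $[\alpha,\infty]$; they form $2k$ orbits, and the stabilizer acts as $\Gamma_i$ in the coordinate $y$, since $\alpha\gamma\alpha^{-1}[\alpha,y]=[\alpha,\gamma y]$. Let $g_0$ be a $\Gamma$-invariant metric in the conformal class (round if $k=0$), with $\lambda_0,\phi_0$ as in (E3).

\emph{Positivity of $\lambda_0$.} For $k=0$ this holds as $R_{g_0}>0$. Let $k\ge1$. We construct a positive supersolution $\hat u$. In a flat chart $z$ with $g_0=\vartheta^{4/(n-2)}|dz|^2$ we describe $\hat u$ by its representative $\vartheta\hat u$; by \eqref{eq:weak}, $L_{g_0}\hat u\ge0$ in the sense of distributions if and only if the representative is superharmonic. Passing from a chart $y$ to a chart $x$ multiplies the representative by $|dy/dx|^{(n-2)/2}$. Let $\beta=\max_i|\Gamma_i|\,(2r)^{2-n}$ and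
\[
U(x)=\tfrac12+2\beta\eta^{n-2}\sum_j|x-c_j|^{2-n},\qquad W_i(y)=\eta^{\frac{n-2}2}\sum_{\gamma\in\Gamma_i}|y-\gamma v_i|^{2-n}.
\]
Both are positive and harmonic on the finite parts of $X_0$ and $Y_i$, and $W_i$ is $\Gamma_i$-invariant. In the chart $z=\iota(x)$ the representative is multiplied by $|z|^{2-n}$, and $|z|^{2-n}|x-c|^{2-n}=(1-2z\cdot c+|z|^2|c|^2)^{(2-n)/2}$ is smooth and positive at $z=0$, hence harmonic there by (E1). So $W_i$ is a smooth positive solution across $y=\infty$, while $U$ becomes $\frac12|z|^{2-n}$ plus a harmonic function, a pole with positive coefficient at $x=\infty$.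

On the $i$-th annulus put $t=|y-v_i|^{n-2}=\eta^{n-2}|x-c_i|^{2-n}$. Since $|dy/dx|=\eta|x-c_i|^{-2}$, the representative of $W_i$ in the chart $x$ is
\[
\widetilde W_i=t\sum_{\gamma\in\Gamma_i}|y-\gamma v_i|^{2-n}=1+b_it,\qquad b_i=\sum_{\gamma\ne1}|y-\gamma v_i|^{2-n}\in(0,\beta],
\]
because $|y-\gamma v_i|\ge2r$ for $\gamma\ne1$. Also $U=\frac12+2\beta t+2\beta\eta^{n-2}\sum_{j\ne i}|x-c_j|^{2-n}$ with $|x-c_j|\ge3$ for $j\ne i$. Hence
\[
-\tfrac12+\beta t\ \le\ U-\widetilde W_i\ \le\ -\tfrac12+2\beta t+2\beta k\eta^{n-2}.
\]
As $|y-v_i|\to2r$ we have $\beta t\to\max_j|\Gamma_j|\ge2$, so $U>\widetilde W_i$ near that boundary. Near $|x-c_i|=1$ we have $t<2\eta^{n-2}$, so $U<\widetilde W_i$ there once $2\beta(k+2)\eta^{n-2}<\frac12$. Therefore $\min(U,\widetilde W_i)$ on the annuli, $U$ on the rest of $\Gamma\times X_0$, and $W_i$ on the rest of the copies of $Y_i$ fit together: near each boundary of an annulus the minimum equals the function used on the other side. A minimum of two harmonic functions is superharmonic, so we obtain a positive $\hat u\in L^1(X)$ with $\int\hat u\,L_{g_0}\phi\,dV\ge0$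 for every $\phi\ge0$ supported in a chart, and with strict inequality if $\phi>0$ at a point $x=\infty$. Decomposing $\phi_0$ by a partition of unity, $\lambda_0\int\hat u\phi_0\,dV=\int\hat u\,L_{g_0}\phi_0\,dV>0$, so $\lambda_0>0$.

\emph{The ALE metric.} Replacing $g_0$ by $\phi_0^{4/(n-2)}g_0$ as in Lemma~\ref{lem:positive}, we may assume $R_{g_0}>0$. Let $P\subset X$ be the union of the $2k$ non-free orbits and $l$ free orbits; it is non-empty as $k+l\ge1$. Let $\mathcal G>0$ be the sum of the Green functions (E4) with poles at the points of $P$. It is $\Gamma$-invariant by uniqueness, so $g=\mathcal G^{4/(n-2)}g_0$ descends to the connected oriented manifold $M=(X\setminus P)/\Gamma$, and it is LCF and scalar-flat by \eqref{eq:scal}. In a flat chart $z$ centered at a pole, \eqref{eq:weak} gives $-\Delta(\vartheta\mathcal G)=\vartheta(0)^{-1}\delta_0$, so $\vartheta\mathcal G=a(|z|^{2-n}+\mathfrak h(z))$ with $a>0$ and $\mathfrak h$ harmonic near $0$. With $x'=a^{2/(n-2)}\iota(z)$,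
\[
g=\bigl(1+|z|^{n-2}\mathfrak h(z)\bigr)^{4/(n-2)}|dx'|^2,\qquad|z|=a^{2/(n-2)}|x'|^{-1},
\]
which satisfies \eqref{eq:ALE} with $\tau=n-2$. So $M$ is complete and ALE, with one end for each orbit in $P$. At $[\alpha,\infty]$ take $z=\iota(y)$: then $x'$ is a multiple of $y$, it is oriented, and the group is $\Gamma_i$. At $[\alpha,0]$ take $z=y$: then $\rho_ix'$ is an oriented coordinate, and the group is $\rho_i\Gamma_i\rho_i^{-1}$. The $l$ free orbits give trivial ends.

\subsection*{Nonnegative scalar curvature is needed}
Let $n\ge4$ be even, $\omega=e^{2\pi i/3}$, and let $\mathbb Z_3$ act on the flat torus $\mathbb T=(\mathbb C/\mathbb Z[\omega])^{n/2}$ by multiplication by $\omega$. A point of $\mathbb C/\mathbb Z[\omega]$ is fixed when $(1-\omega)z\in\mathbb Z[\omega]$, and $|1-\omega|^2=3$, so there are $3$ such points. Hence the action on $\mathbb T$ has exactly $3^{n/2}$ fixed points and is free elsewhere. On the complement of the fixed points multiply the flat metric by an invariant positive smooth function equal to $|z-z_0|^{-4}$ near each fixed point $z_0$.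 In the coordinate $\iota(z-z_0)$ the metric is Euclidean. The quotient is an oriented LCF ALE manifold with $3^{n/2}$ ends, all with a group of order $3$. This number is odd.

The example shows which step fails. Here $\Omega=\mathbb R^n$, $H$ is generated by the lattice translations and $\omega$, and $\Lambda=\{\infty\}$ contains the twin of every $s\in\Sigma$. So Proposition~\ref{prop:twin} fails although $\Lambda$ is a single point. The invariant flat metric has $\ell=|x|^2$ in the adapted coordinate $x=\iota(z-z_0)$, so $\ell_t=t|x|^2\to0$: the bound of Lemma~\ref{lem:thin}(d), which rests on $R_0>0$, is lost.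

\subsection*{Orientability is needed}
Let $n\ge4$ be even, let $J\in\mathrm{SO}(n)$ with $J^2=-1$, and let $\sigma(x)=Jx/|x|^2$, an isometry of the metric of Example~\ref{ex:schw}. It has order $4$, with $\sigma^2(x)=-x$. A fixed point of $\sigma^{\pm1}$ would satisfy $|x|=1$ and $\pm Jx=x$, which is impossible, so $\langle\sigma\rangle$ acts freely on $\mathbb R^n\setminus\{0\}$. As $\sigma$ swaps the two ends and $\sigma^2$ preserves each, the quotient is an LCF scalar-flat ALE manifold with exactly one end, whose group is $\{\pm1\}$. It is non-orientable because $\sigma$ reverses orientation. Here Proposition~\ref{prop:nofix} fails: the matrix $A=J$ has determinant $+1$, and $\pm J$ fix no vector. This completes the proof of Theorem~\ref{thm:sharp}. \qed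

\begin{thebibliography}{1}

\bibitem{Wang}
Xiaokang Wang, \emph{On the structure of locally conformally flat orbifolds and ALE manifolds}, arXiv:2511.09857 (2025).

\end{thebibliography}
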